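\title{Profinite groups of infinite rank whose centralizers have finite rank}

\begin{abstract}
Let $G$ be a profinite group in which the centralizer of every nontrivial element has finite rank. A conjecture posed by Shumyatsky and Zalesskii states that $G$ has finite rank unless it is a pro-$p$ group. We disprove it: for every nonempty set of primes we construct a torsion-free prosoluble group of infinite rank, whose order involves exactly these primes, in which the centralizer of every nontrivial element is virtually abelian of finite rank. In the positive direction, we show that $G$ has finite rank whenever some Sylow subgroup of $G$ is finite and nontrivial. Together these results determine the supernatural orders for which finite rank of the centralizers forces finite rank of the group.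
\end{abstract}

\section{Introduction}

A profinite group $K$ has \emph{finite rank} if there is an integer $r$ such that every closed subgroup of $K$ can be topologically generated by $r$ elements. The least such $r$ is the (Pr\"ufer) \emph{rank} $\operatorname{rk}K$. Finite rank is finite generation made uniform over all subgroups: $\mathbb Z_p^m$ has rank $m$, while a product of infinitely many copies of $\mathbb Z_p$ has infinite rank.

We say that a profinite group $G$ has \emph{centralizers of finite rank} if $C_G(g)$ has finite rank for every $g\ne1$. No common bound on these ranks is required. A group of finite rank has this property, and one may ask for the converse. If $Z(G)\neq1$, then $G$ is itself a centralizer. If $G=G_1\times G_2$ with both factors nontrivial, then each factor centralizes a nontrivial element of the other, so both factors have finite rank and so does $G$. A pronilpotent group is the direct product of its Sylow subgroups, so the converse holds for every pronilpotent group whose order involves at least two primes. For pro-$p$ groups this argument gives nothing, and the converse is false for them (take a constant sequence in Theorem~\ref{thm:counter} below). It is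 tempting to guess that a second prime always saves the converse: a $q$-element acts coprimely on the pro-$p$ sections of $G$, and a coprime action with few fixed points restricts a group severely. This is the conjecture posed in \cite{SZ}.

\begin{quote}
\textbf{Conjecture.} \emph{Let $G$ be a profinite group with centralizers of finite rank. If $G$ is not a pro-$p$ group for any prime $p$, then $G$ has finite rank.}
\end{quote}

Two cases are recorded in \cite{SZ}: the conjecture holds if the centralizers of nontrivial elements are virtually procyclic, and it holds if they are pronilpotent. We show that it is false in general, already when the centralizers are virtually abelian and finitely generated.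

Recall that the \emph{order} of a profinite group $G$ is the least common multiple of the orders of its finite continuous quotients. It is a supernatural number $\prod_p p^{e_p}$ with $e_p\in\{0,1,2,\dots,\infty\}$, and $p^{e_p}$ is the order of a Sylow $p$-subgroup of $G$. In a product such as $\prod_n p_n^\infty$ a repeated prime still has exponent $\infty$.

\begin{theorem}\label{thm:counter}
Let $p_0,p_1,p_2,\dots$ be any sequence of primes, repetitions allowed. There is a torsion-free prosoluble group $G$ of order $\prod_n p_n^{\infty}$ and of infinite rank such that the centralizer of every nontrivial element of $G$ is virtually abelian of finite rank.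
\end{theorem}

If the sequence contains two different primes, then $G$ is not a pro-$p$ group for any $p$, and the conjecture fails. For the sequence $q,p,p,p,\dots$ with $p\neq q$ the group we construct has the form $P\rtimes\mathbb Z_q$ with $P$ a pro-$p$ group. The factor $\mathbb Z_q$ cannot be replaced by a nontrivial finite $q$-group.

\begin{theorem}\label{thm:positive}
Let $G$ be a profinite group with centralizers of finite rank. If for some prime $q$ the Sylow $q$-subgroup of $G$ is finite and nontrivial, then $G$ has finite rank.
\end{theorem}

In particular, the conjecture holds for virtually pro-$p$ groups: if such a group is not pro-$p$, then some prime $q\neq p$ divides its order, and its Sylow $q$-subgroups are finite. The two theorems together decide the question order by order.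

\begin{corollary}\label{cor:orders}
Let $\mathbf n=\prod_p p^{e_p}\ne1$ be a supernatural number. Every profinite group of order $\mathbf n$ with centralizers of finite rank has finite rank if and only if $0<e_p<\infty$ for some prime $p$.
\end{corollary}

\begin{proof}
If $0<e_p<\infty$, then a group of order $\mathbf n$ has a finite nontrivial Sylow $p$-subgroup, and Theorem~\ref{thm:positive} applies. Otherwise every nonzero $e_p$ equals $\infty$. The set $\{p: e_p=\infty\}$ is nonempty and countable, so it is the set of terms of a sequence of primes, and Theorem~\ref{thm:counter} gives a group of order $\mathbf n$ and infinite rank with centralizers of finite rank.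
\end{proof}

The group of Theorem~\ref{thm:counter} is the inverse limit of a tower of virtually abelian groups. Section~\ref{sec:fpf} develops the tools for one step of the tower, and Section~\ref{sec:tower} builds it. Sections~\ref{sec:normal} and~\ref{sec:sylow}, which are independent of these, prove Theorem~\ref{thm:positive} from a theorem of Khukhro on automorphisms of prime order.

\section{Rank, Sylow subgroups and roots of unity}\label{sec:prelim}

Subgroups of profinite groups are closed, generation is topological, and homomorphisms between profinite groups are continuous. We write $x^y=y^{-1}xy$. A profinite group is \emph{prosoluble} (\emph{pronilpotent}, \emph{pro-$q'$}) if all its finite quotients are soluble (nilpotent, of order prime to $q$), and \emph{virtually abelian} if it has an open abelian subgroup. The $p$-adic valuation is $v_p$.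

We use four facts about rank. Let $N$ be a normal subgroup of $G$.
\begin{itemize}
\item[(R1)] \emph{Subgroups and quotients of $G$ have rank at most $\operatorname{rk}G$.} A subgroup of $G/N$ is the image of a subgroup of $G$.
\item[(R2)] \emph{$\operatorname{rk}G\le\operatorname{rk}N+\operatorname{rk}G/N$.} A subgroup $H$ is generated by generators of $H\cap N$ and lifts of generators of $HN/N$. In particular, $G$ has finite rank if some open normal subgroup has.
\item[(R3)] \emph{If $U$ runs over a base of open normal subgroups and $\operatorname{rk}G/U\le r$ for all $U$, then $\operatorname{rk}G\le r$.} For a subgroup $H$, the $r$-tuples of elements of $H$ that generate $HU/U$ form a nonempty closed set, which shrinks with $U$. By compactness some tuple works for all $U$, and it generates $H$.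
\item[(R4)] \emph{If $A$ is abelian of finite rank $r$ and $E\ge1$ is an integer, then $A^E=\{a^E:a\in A\}$ is an open subgroup of $A$.} It is the image of a continuous endomorphism, hence closed. The quotient $A/A^E$ is abelian and has a dense subgroup generated by $r$ elements of order dividing $E$, so it has at most $E^r$ elements.
\end{itemize}
Closed subgroups of $\mathbb Z_p^m$ are $\mathbb Z_p$-submodules, which need at most $m$ generators, and the quotient $(\mathbb Z/p)^m$ needs $m$; so $\operatorname{rk}\mathbb Z_p^m=m$.

Sylow theory carries over to profinite groups: Sylow $q$-subgroups exist and are conjugate, and if $Q$ is one and $N$ is normal, then $Q\cap N$ and $QN/N$ are Sylow $q$-subgroups of $N$ and $G/N$. The Frattini subgroup $\Phi(P)$ of a pro-$p$ group $P$ is the closed subgroup generated by $p$-th powers and commutators. It is open if $P$ is finitely generated, and a surjection $P\to\bar P$ maps $\Phi(P)$ onto $\Phi(\bar P)$.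

Finally, let $\ell$ be a prime, $E\geq1$ an integer, and $\mu_E$ the group of $E$-th roots of unity in $\overline{\mathbb Q}_\ell$. It is cyclic of order $E$, whether or not $\ell$ divides $E$. The subring $R=\mathbb Z_\ell[\mu_E]$ of $\overline{\mathbb Q}_\ell$ is a domain. As a $\mathbb Z_\ell$-module it is torsion-free and spanned by $\mu_E$, hence free of finite positive rank. If $1\neq\zeta\in\mu_E$, then multiplication by $\zeta$ fixes no nonzero element of $R^d$, because $\zeta-1$ is a nonzero element of a domain. All our actions without fixed points come from this remark.

\section{Actions without fixed points}\label{sec:fpf}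

\subsection{Centralizers in a tower}

A counterexample to the conjecture has no nontrivial abelian normal subgroup, and so it cannot be soluble (Remark~\ref{rem:notsoluble}). We therefore look for it among inverse limits of towers with infinitely many abelian layers. In such a tower a centralizer is small as soon as the element has no fixed points on the high layers.

\begin{lemma}\label{lem:tower}
Let $H_0,H_1,\dots$ be profinite groups with $H_{n+1}=L_{n+1}\rtimes H_n$ and $L_{n+1}$ abelian. Let $G=\varprojlim H_n$, with projections $\pi_n:G\to H_n$. Let $g\in G$ and $n_0\geq0$ be such that, for every $n\ge n_0$, the element $\pi_n(g)$ fixes no nontrivial element of $L_{n+1}$. Then $\pi_{n_0}$ is injective on $C_G(g)$.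
\end{lemma}

\begin{proof}
Suppose that $1\ne y\in C_G(g)$ and $\pi_{n_0}(y)=1$. Since $y\neq 1$, there is $n\ge n_0$ with $\pi_n(y)=1$ and $\pi_{n+1}(y)\ne1$. Then $f=\pi_{n+1}(y)$ is a nontrivial element of $L_{n+1}=\ker(H_{n+1}\to H_n)$, and it commutes with $\pi_{n+1}(g)$. Now $\pi_{n+1}(g)=f'\pi_n(g)$ with $f'\in L_{n+1}$, and $f'$ commutes with $f$ because $L_{n+1}$ is abelian. So $\pi_n(g)$ fixes $f$, a contradiction.
\end{proof}

\begin{example}\label{ex:first}
Let $p,q$ be primes and let $t$ generate $H_0=\mathbb Z_q$, written multiplicatively. For $n\geq 1$ let $L_n=\mathbb Z_p[\mu_{q^n}]$, and let $t$ act on $L_n$ as multiplication by a primitive $q^n$-th root of unity $\zeta_n$. Put $G=\bigl(\prod_{n\ge1}L_n\bigr)\rtimes\mathbb Z_q$. This is the limit of the tower $H_n=(L_1\times\dots\times L_n)\rtimes\mathbb Z_q$, and it has infinite rank. An element $g=ft^s$ with $f\in\prod L_n$ and $0\neq s\in\mathbb Z_q$ acts on $L_{n+1}$ as $\zeta_{n+1}^s$, which differs from $1$ when $n\geq v_q(s)$. By Lemma~\ref{lem:tower}, $C_G(g)$ embeds in $H_{v_q(s)}$ and has finite rank. No layer is moved by all nontrivial elements of $\mathbb Z_q$, since $t^{q^n}$ centralizes $L_n$, but each such element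 moves all layers from some point on.
\end{example}

The example fails only at the elements of $\prod L_n$, which centralize all of $\prod L_n$. To repair it, each new layer $L_{n+1}$ must be moved not only by $H_0$ but by more and more elements of the whole group $H_n$ built so far. This raises two difficulties. The group $H_n$ contains free $\mathbb Z_p$-modules of large rank, and it is not abelian. We treat them in turn.

\subsection{One character that detects many elements}

In Example~\ref{ex:first} the character $t^s\mapsto\zeta_n^s$ is nontrivial on every element not divisible by $q^n$. Nothing like this is possible in rank two. Let $A=\mathbb Z_p^2$ act through a finite quotient on a free $\mathbb Z_\ell$-module $L\neq0$ of finite rank, and let $\lambda$ be a character of $A$ occurring in $L\otimes\overline{\mathbb Q}_\ell$. The group $A/\ker\lambda$ is cyclic and $A/pA$ is not, so $\ker\lambda$ contains an element $a\notin pA$. Then $\det(a-1)=0$, and $a$ fixes a nonzero element of $L$. So divisibility is the wrong measure of how hard an element is to detect. The right one depends on an ordering of the coordinates.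

For $0\neq x=(x_1,\dots,x_M)\in\mathbb Z_p^M$ let $\omega(x)$ be the $p$-adic valuation of the first nonzero coordinate of $x$; we call it the \emph{leading valuation}. For a nonzero integer $\varepsilon$ we have $\omega(\varepsilon x)=v_p(\varepsilon)+\omega(x)$.

\begin{lemma}\label{lem:character}
Let $M,b\ge1$, and define a homomorphism $\chi:\mathbb Z_p^M\to\mathbb Z/p^{bM}$ by
\[
\chi(x)=\sum_{\tau=1}^{M}p^{\,b(\tau-1)}x_\tau \bmod p^{\,bM}.
\]
If $x\neq0$ and $\omega(x)<b$, then $\chi(x)\neq0$.
\end{lemma}

\begin{proof}
Let $x_\tau$ be the first nonzero coordinate. Its term has valuation $b(\tau-1)+\omega(x)<b\tau$, the earlier terms vanish, and the later terms have valuation at least $b\tau$. So the sum has valuation less than $b\tau\le bM$.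
\end{proof}

For $M=2$ this is $\chi(x_1,x_2)=x_1+p^bx_2\bmod p^{2b}$. Its kernel contains $(-p^b,1)\notin pA$, as it must, but this element has leading valuation $b$, and it is detected once $b$ is increased. Two features of the lemma matter. Every nonzero $x$ is detected for all large $b$. And the condition $\omega(x)<b$ ignores all coordinates after the first nonzero one. The second feature is what the tower needs: as $n$ grows, $\pi_n(g)$ acquires new components in the new layers, over which we have no control.

\subsection{Induced lattices}

To pass from an abelian subgroup $A$ of finite index to the whole group $H$, we induce. An element $u\in H$ has a power in $A$, and a vector fixed by $u$ is fixed by that power. The induced module restricted to $A$ is a sum of the conjugates of the character, so we need the character to be nontrivial on all conjugates of the power.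

\begin{lemma}\label{lem:induced}
Let $H$ be a profinite group with an open normal abelian subgroup $A$ of finite rank and index $\varepsilon$. Let $\ell$ be a prime, let $E,d\ge1$, and let $\lambda:A\to\mu_E\le\overline{\mathbb Q}_\ell^{\times}$ be a homomorphism. There is a free $\mathbb Z_\ell$-module $L$ of finite rank at least $d$, with a $\mathbb Z_\ell$-linear action of $H$, such that
\begin{itemize}
\item[(a)] $A^E$ is an open normal subgroup of $H$ that acts trivially on $L$;
\item[(b)] if $u\in H$ and $\lambda(h^{-1}u^{\varepsilon}h)\neq1$ for all $h\in H$, then $u$ fixes no nonzero element of $L$.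
\end{itemize}
\end{lemma}

\begin{proof}
Let $R=\mathbb Z_\ell[\mu_E]$ and let $L$ be the $R$-module of functions $f:H\to R^d$ with $f(ha)=\lambda(a)^{-1}f(h)$ for $h\in H$ and $a\in A$. Such a function may be prescribed arbitrarily on a set of representatives of the cosets $hA$ and is determined by these values. So $L\cong R^{d\varepsilon}$, which is free over $\mathbb Z_\ell$ of finite rank at least $d$. Let $H$ act by $(uf)(h)=f(u^{-1}h)$. For $a\in A$ and $h\in H$ we have $a^{-1}h=h\cdot h^{-1}a^{-1}h$ with $h^{-1}a^{-1}h\in A$, so
\begin{equation}\label{eq:diagonal}
(af)(h)=\lambda(h^{-1}ah)f(h).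
\end{equation}

(a) The subgroup $A^E$ is open by (R4), and it is normal because conjugation permutes the $E$-th powers of elements of $A$. Since $\lambda(h^{-1}a^Eh)=\lambda(h^{-1}ah)^E=1$, it acts trivially by \eqref{eq:diagonal}.

(b) Suppose that $u$ fixes $f\neq0$, and pick $h$ with $f(h)\ne0$. The element $a=u^\varepsilon$ lies in $A$, because $H/A$ has order $\varepsilon$, and it fixes $f$. By \eqref{eq:diagonal}, the root of unity $\lambda(h^{-1}ah)$ fixes $f(h)\in R^d\setminus\{0\}$, so it equals $1$.
\end{proof}

By (a), $H$ acts through a finite group, so the action is continuous and $L\rtimes H$ is a profinite group; in it $ufu^{-1}$ is the element $uf$ of $L$. It is essential that $L$ is a lattice and not a finite module. We shall need elements of a pro-$\ell$ group to act on $L$ without fixed points, whereas an automorphism of $\ell$-power order of a nontrivial finite $\ell$-group always has a nontrivial fixed point.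

\begin{example}\label{ex:second}
We carry out two steps by hand for the primes $2,3,3,\dots$. Let $H_0=\mathbb Z_2=\langle t\rangle$ be the group of $2$-adic integers, and let $t$ act on $L_1=\mathbb Z_3$ as $-1$. Write the elements of $H_1=L_1\rtimes H_0$ as $xt^s$ with $x\in\mathbb Z_3$, $s\in\mathbb Z_2$. The subgroup $A_1=L_1\times\langle t^2\rangle$ is abelian of index $2$. Let $\zeta_{27},\zeta_8\in\overline{\mathbb Q}_3$ be primitive roots of unity of orders $27$ and $8$, put $\lambda(xt^s)=\zeta_{27}^{\,x}\zeta_8^{\,s}$ for $s$ even, and let $L_2$ be the induced lattice of Lemma~\ref{lem:induced}, with $E=216$. A function $f\in L_2$ is given by the pair $(f(1),f(t))$. By \eqref{eq:diagonal}, an element $xt^s\in A_1$ multiplies $f(1)$ by $\zeta_{27}^{\,x}\zeta_8^{\,s}$ and $f(t)$ by $\zeta_{27}^{-x}\zeta_8^{\,s}$. It has a nonzero fixed vector exactly when $27\mid x$ and $8\mid s$. If $s$ is odd, then $t^s$ inverts $x$, so $(xt^s)^2=t^{2s}$ with $8\nmid 2s$, and $xt^s$ has no nonzero fixed vector. Thus the elements of $H_1$ with a nonzero fixed vector in $L_2$ form the subgroup $27L_1\times\langle t^8\rangle$. The elements $t^2$ and $t^4$, which centralize $L_1$, now act without fixed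 points, and so do the generators of $L_1$.

In $H_2=L_2\rtimes H_1$ the natural abelian subgroup is $A_2=L_2\times A_1^{216}=L_2\times27L_1\times\langle t^{16}\rangle$, of index $27\cdot16$. Its Sylow $3$-subgroup has rank greater than one, so the next character requires Lemma~\ref{lem:character}. Also, raising $t$ to the power $27\cdot 16$ costs four factors of $2$, and the parameter $b$ of the next character must make up for this loss.
\end{example}

\section{The tower}\label{sec:tower}

Fix a sequence of primes $p_0,p_1,\dots$. We construct profinite groups $H_n$, free $\mathbb Z_{p_n}$-modules $L_n$ of finite rank $m_n\geq\max(n,1)$, each with a fixed basis, and subgroups $A_n\le H_n$, such that $H_0=L_0$ and $H_n=L_n\rtimes H_{n-1}$ for $n\geq1$. We write $L_i$ additively when this is convenient, and the basis identifies it with $\mathbb Z_{p_i}^{m_i}$, so that $\omega$ is defined on $L_i\setminus\{0\}$.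

Every $u\in H_n$ can be written uniquely as
\[
u=c_n(u)\,c_{n-1}(u)\cdots c_0(u),\qquad c_i(u)\in L_i,
\]
and the projection $\pi_{n,i}:H_n\to H_i$ is given by $\pi_{n,i}(u)=c_i(u)\cdots c_0(u)$. Put $H_{-1}=1$. By uniqueness,
\begin{equation}\label{eq:leading}
\pi_{n,i-1}(u)=1\quad\Longrightarrow\quad c_l(u)=0\text{ for }l<i\ \text{ and }\ c_i(u)=\pi_{n,i}(u).
\end{equation}
The maps $c_i$ are not homomorphisms on $H_n$. The subgroup $A_n$ is chosen so that they are homomorphisms on it; this is what lets us define a character of $A_n$ in terms of the coordinates of the layers. The inductive hypothesis is the following.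
\begin{itemize}
\item[$(\ast_n)$] $A_n$ is an open normal abelian subgroup of $H_n$, and $c_0,\dots,c_n$ restrict to homomorphisms $A_n\to L_i$.
\end{itemize}

\subsection{The construction}

Start with $H_0=L_0=A_0=\mathbb Z_{p_0}$, with basis $1$. Suppose that $H_n$ and $A_n$ are constructed and $(\ast_n)$ holds. By (R2), $\operatorname{rk}H_n\le m_0+\dots+m_n$, so $A_n$ has finite rank. Put
\[
\varepsilon_n=|H_n:A_n|,\qquad b_n=n+1+\max_p v_p(\varepsilon_n).
\]
The term $\max_p v_p(\varepsilon_n)$ pays for raising an element to the power $\varepsilon_n$ in Lemma~\ref{lem:induced}(b), and the term $n+1$ makes the set of detected elements grow.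

\emph{The character.} Let $p\in\{p_0,\dots,p_n\}$, and let $i_1<\dots<i_k$ be the indices $i\le n$ with $p_i=p$. Put $M_p=m_{i_1}+\dots+m_{i_k}$ and
\[
\varphi_p:A_n\to L_{i_1}\oplus\dots\oplus L_{i_k}=\mathbb Z_p^{M_p},\qquad \varphi_p(a)=(c_{i_1}(a),\dots,c_{i_k}(a)).
\]
This is a homomorphism by $(\ast_n)$. The coordinates of older layers come first. Let $\chi_p:\mathbb Z_p^{M_p}\to\mathbb Z/p^{b_nM_p}$ be the homomorphism of Lemma~\ref{lem:character} with $b=b_n$, and let $\zeta_p\in\overline{\mathbb Q}_{p_{n+1}}$ be a primitive $p^{b_nM_p}$-th root of unity. With $p$ running over $\{p_0,\dots,p_n\}$, put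
\[
E_n=\prod_p p^{\,b_nM_p},\qquad \lambda_n:A_n\to\mu_{E_n},\qquad \lambda_n(a)=\prod_p\zeta_p^{\,\chi_p(\varphi_p(a))}.
\]
The factors of $\lambda_n(a)$ have pairwise coprime orders, so $\lambda_n(a)\neq1$ as soon as one factor is nontrivial. By Lemma~\ref{lem:character},
\begin{equation}\label{eq:detect}
\varphi_p(a)\ne0\text{ and }\omega(\varphi_p(a))<b_n\text{ for some }p\quad\Longrightarrow\quad\lambda_n(a)\neq1 .
\end{equation}

\emph{The new layer.} Let $L_{n+1}$ be the lattice given by Lemma~\ref{lem:induced} for $H_n$, $A_n$, $\lambda_n$, with $\ell=p_{n+1}$, $E=E_n$ and $d=n+1$. Fix a basis of it once and for all. Put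
\[
H_{n+1}=L_{n+1}\rtimes H_n,\qquad B=A_n^{E_n},\qquad A_{n+1}=L_{n+1}B .
\]

\emph{Verification of $(\ast_{n+1})$.} By Lemma~\ref{lem:induced}(a), $B$ is open and normal in $H_n$ and centralizes $L_{n+1}$. Hence $A_{n+1}$, the preimage of $B$ under $\pi_{n+1,n}$, is open and normal in $H_{n+1}$, and $A_{n+1}=L_{n+1}\times B$ is abelian. For $a=fa'$ with $f\in L_{n+1}$ and $a'\in B$ we have $c_{n+1}(a)=f$ and $c_i(a)=c_i(a')$ for $i\le n$. The maps $a\mapsto f$ and $a\mapsto a'$ are the projections of a direct product, and $B\le A_n$, so all $c_i$ are homomorphisms on $A_{n+1}$ by $(\ast_n)$. This completes the construction.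

For the sequence $2,3,3,\dots$ one finds $\varepsilon_0=1$, $b_0=1$, $E_0=2$ and $\varepsilon_1=2$, $b_1=3$, $E_1=216$; these are the groups of Example~\ref{ex:second}.

Let $G=\varprojlim H_n$, with projections $\pi_n:G\to H_n$ and kernels $K_n$. Let $\Gamma_i$ be the group of automorphisms of $L_i$ induced by conjugation in $H_i$. It is finite: $\Gamma_0=1$, and for $i\geq1$ the subgroup $A_i$ centralizes $L_i$ and has finite index in $H_i$.

\subsection{Every element eventually acts without fixed points}

For $1\neq g\in G$ let $i$ be the least index with $\pi_i(g)\neq1$. Then $y=\pi_i(g)$ is a nonzero element of $L_i$, which we call the \emph{leading component} of $g$. It does not depend on $n$, and we now see that it alone decides that $\lambda_n$ detects $g$.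

\begin{proposition}\label{prop:key}
For every $1\neq g\in G$ there is $n_0$ such that, for all $n\ge n_0$, the element $\pi_n(g)$ fixes no nonzero element of $L_{n+1}$.
\end{proposition}

\begin{proof}
Let $y\in L_i$ be the leading component of $g$ and let $p=p_i$. Put
\[
v=\max_{\gamma\in\Gamma_i}\omega(\gamma(y)),\qquad n_0=\max(i,v).
\]
The maximum exists because $\Gamma_i$ is finite and $\gamma(y)\neq0$, and it does not depend on $n$ because the basis of $L_i$ was fixed when $L_i$ was built. Let $n\geq n_0$, $u=\pi_n(g)$, $\varepsilon=\varepsilon_n$ and $h\in H_n$. By Lemma~\ref{lem:induced}(b) it suffices to show that $\lambda_n(a)\ne1$ for $a=h^{-1}u^{\varepsilon}h\in A_n$.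

Since $\pi_{n,i-1}(u)=1$ and $\pi_{n,i-1}$ is a homomorphism, $\pi_{n,i-1}(a)=1$. With $s=\pi_{n,i}(h)\in H_i$ we have $\pi_{n,i}(a)=s^{-1}y^\varepsilon s$, which in additive notation is $\varepsilon\gamma(y)$ for the element $\gamma\in\Gamma_i$ induced by $s$. By \eqref{eq:leading}, $c_l(a)=0$ for $l<i$ and $c_i(a)=\varepsilon\gamma(y)\neq0$. In $\varphi_p(a)$ the layers appear in increasing order, so the first nonzero coordinate of $\varphi_p(a)$ is the first nonzero coordinate of $\varepsilon\gamma(y)$. Therefore
\[
\omega(\varphi_p(a))=v_p(\varepsilon)+\omega(\gamma(y))\le v_p(\varepsilon_n)+n<b_n ,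
\]
and $\lambda_n(a)\neq1$ by \eqref{eq:detect}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
\emph{Centralizers.} Let $1\ne g\in G$ and let $n_0$ be as in Proposition~\ref{prop:key}. By Lemma~\ref{lem:tower}, $C_G(g)$ is isomorphic to a subgroup $C$ of $H_{n_0}$. It has rank at most $m_0+\dots+m_{n_0}$ by (R1), and $C\cap A_{n_0}$ is an open abelian subgroup of $C$.

\emph{Infinite rank.} The quotient $H_n$ of $G$ contains $L_n$, which has rank $m_n\geq n$. By (R1), $\operatorname{rk}G\geq n$ for all $n$.

\emph{No torsion.} If $g\ne1$ has leading component $y\in L_i$ and $k\geq1$, then $\pi_i(g^k)=ky\neq0$, because $L_i$ is torsion-free.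

\emph{Prosolubility and order.} The subgroups $K_n$ form a descending chain with trivial intersection, so by compactness every open subgroup of $G$ contains some $K_n$. Thus the finite quotients of $G$ are the finite quotients of the groups $H_n$. Each $H_n$ has a normal series with abelian factors $L_n,\dots,L_0$ of orders $p_n^\infty,\dots,p_0^\infty$. So $H_n$ is soluble of order $\prod_{i\le n}p_i^\infty$, and $G$ is prosoluble of order $\prod_n p_n^\infty$.
\end{proof}

The inclusions $H_n\le H_{n+1}\le\cdots$ are compatible with the projections, so they define a section of $\pi_n$, and $G=K_n\rtimes H_n$. For the sequence $q,p,p,\dots$ the group $K_0=\varprojlim\ker\pi_{n,0}$ is pro-$p$, since $\ker\pi_{n,0}$ has a normal series with factors $L_n,\dots,L_1$. Hence $G=K_0\rtimes\mathbb Z_q$, as stated in the introduction.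

\begin{remark}
The ranks of the centralizers in $G$ are unbounded. Let $z_0$ generate $H_0$ and put $z_{n+1}=z_n^{E_n}\ne1$. By induction $z_n\in A_n\cap Z(H_n)$: the element $z_{n+1}$ lies in $A_n^{E_n}\le A_{n+1}$ and centralizes both $H_n$ and $L_{n+1}$. So $C_G(z_n)$ contains $H_n$ and has rank at least $n$. This also shows how $G$ avoids the two cases recorded in \cite{SZ}. The group $C_G(z_2)$ contains $L_2\cong\mathbb Z_{p_2}^{m_2}$ with $m_2\ge2$, so it is not virtually procyclic. If $p_0\neq p_1$, then $C_G(z_1)$ is not pronilpotent, because it contains the pro-$p_0$ group $L_0$ and the pro-$p_1$ group $L_1$, and $z_0$ acts on $L_1$ as a primitive $p_0$-th root of unity.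
\end{remark}

\section{Normal subgroups of finite rank}\label{sec:normal}

We turn to Theorem~\ref{thm:positive}. Khukhro's theorem, recalled in the next section, bounds ranks only up to a nilpotent section that lies above a normal subgroup $R$ of bounded rank. The following proposition disposes of the case $R\neq1$.

\begin{proposition}\label{prop:normal}
Let $G$ be a profinite group with centralizers of finite rank. If $G$ has a normal subgroup $R\ne1$ of finite rank, then $G$ has finite rank.
\end{proposition}

If $U\neq1$ is normal in $G$, then $C_G(U)$ is normal and has finite rank, since it lies in the centralizer of a nontrivial element. By (R2) it is enough to find $U$ for which $G/C_G(U)$, a group of automorphisms of $U$, has finite rank. This is under control when $U$ is finite or a suitable pro-$p$ group, so the task is to shrink $R$ to such a subgroup while keeping it normal in $G$ and nontrivial. We go from $R$ to a prosoluble subgroup, then to a pronilpotent one, then to a pro-$p$ one. Four results are needed.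

\begin{itemize}
\item[(T)] Tate's theorem \cite[IV.4.7]{Hu}. Let $M$ be a finite group, $V$ a normal subgroup and $P$ a Sylow $p$-subgroup of $M$. If $V\cap P\le\Phi(P)$, then $V$ has a normal $p$-complement, that is, a normal subgroup of order prime to $p$ and of index a power of $p$.
\item[(FT)] The Feit--Thompson theorem. Finite groups of odd order are soluble.
\item[(Z)] Zassenhaus's theorem. There is a function $\zeta(r)$ such that every soluble linear group of degree at most $r$, over any field, has derived length at most $\zeta(r)$.
\item[(D)] \cite[Ch.~4--5]{DDMS}. A pro-$p$ group of finite rank has a characteristic open subgroup $U$ that is uniform. The topological space $U$ carries an addition with $(U,+)\cong\mathbb Z_p^d$ as topological groups, for some $d$, and every automorphism of $U$ is a $\mathbb Z_p$-linear automorphism of $(U,+)$. The profinite group $GL_d(\mathbb Z_p)$ has finite rank. We use no other property of uniform groups.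
\end{itemize}

\begin{proof}[Proof of Proposition~\ref{prop:normal}]
\emph{Step 1: finite normal subgroups.} If $G$ has a finite normal subgroup $F\ne1$, then $G/C_G(F)$ embeds in the finite group $\operatorname{Aut}(F)$, and $G$ has finite rank. From now on we assume that every nontrivial normal subgroup of $G$ is infinite.

\emph{Step 2: a prosoluble subgroup.} Let $P$ be a Sylow $2$-subgroup of $R$. It is finitely generated, so $\Phi(P)$ is open in $P$, and there is an open normal subgroup $W$ of $G$ with $W\cap P\le\Phi(P)$. Put $V=W\cap R$. It is normal in $G$ and open in the infinite group $R$, so $V\neq1$. Let $U\le V$ be open and normal in $R$. In the finite group $R/U$, with Sylow $2$-subgroup $PU/U$, Dedekind's law gives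
\[
V/U\cap PU/U=(V\cap P)U/U\le\Phi(P)U/U=\Phi(PU/U).
\]
By (T), $V/U$ is an extension of a group of odd order by a $2$-group, so it is soluble by (FT). Such subgroups $U$ form a base of neighborhoods of $1$ in $V$, so $V$ is prosoluble.

\emph{Step 3: a pronilpotent subgroup.} Let $r=\operatorname{rk}V$ and $\zeta=\zeta(r)$. Let $M$ be a finite quotient of $V$, with a chief series $M=M_0>M_1>\dots>M_k=1$. As $M$ is soluble, each factor $M_j/M_{j+1}$ is a vector space over a prime field, of dimension at most $r$ by (R1). The group $M$ acts on it by conjugation as a soluble linear group, so by (Z) the term $D=M^{(\zeta)}$ of the derived series acts trivially. Hence $[D\cap M_j,D]\le D\cap M_{j+1}$ for all $j$, and $D$ is nilpotent.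

Let $V=V^{(0)}\geq V^{(1)}\geq\cdots$ be the closed derived series, in which $V^{(j+1)}$ is the closure of the derived subgroup of $V^{(j)}$. Its terms are normal in $G$, and $V^{(j)}$ maps onto $M^{(j)}$ in each finite quotient $M$ of $V$. So $V^{(\zeta)}$ is pronilpotent. Let $B$ be the last nontrivial group among $V^{(0)},\dots,V^{(\zeta)}$. Either $B=V^{(\zeta)}$ or $B$ is abelian, and in both cases $B$ is pronilpotent.

\emph{Step 4: a linear action.} The group $B$ is the direct product of its Sylow subgroups. Choose a nontrivial one, $B_p$. It is the only Sylow $p$-subgroup of $B$, hence normal in $G$, hence infinite, and it has finite rank. Let $U\le B_p$ be as in (D). Then $U$ is normal in $G$, and $U\neq1$ because it is open in $B_p$. Conjugation gives a homomorphism $G\to GL_d(\mathbb Z_p)$ with kernel $C_G(U)$. It is continuous, since the columns of the matrix of $g$ are the conjugates by $g$ of the basis elements of $(U,+)$, and these depend continuously on $g$. So $G/C_G(U)$ is isomorphic to a closed subgroup of $GL_d(\mathbb Z_p)$ and has finite rank.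
\end{proof}

\begin{remark}\label{rem:notsoluble}
Let $G$ have centralizers of finite rank. An abelian normal subgroup $R\neq1$ lies in the centralizer of each of its elements, so it has finite rank, and then $G$ has finite rank by Proposition~\ref{prop:normal}. A soluble group $G\neq1$ has such a subgroup, namely the last nontrivial term of its closed derived series. So a soluble group with centralizers of finite rank has finite rank, and the infinite tower of Section~\ref{sec:tower} cannot be replaced by a finite one.
\end{remark}

\section{A finite Sylow subgroup}\label{sec:sylow}

A finite nontrivial Sylow $q$-subgroup provides an element $x$ of order $q$ and an open normal pro-$q'$ subgroup $N$ on which $x$ acts coprimely with fixed-point subgroup of finite rank. For finite groups this situation is described by the following theorem of Khukhro \cite{Kh}, whose proof uses theorems of Khukhro and Mazurov.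

\begin{theorem}[Khukhro]\label{thm:khukhro}
There are functions $c(q)$ and $f(q,r)$ with the following property. If a finite group $M$ of order coprime to the prime $q$ has an automorphism $\varphi$ of order $q$ with $C_M(\varphi)$ of rank at most $r$, then $M$ has characteristic subgroups $R\le S$ such that $S/R$ is nilpotent of class at most $c(q)$, and $R$ and $M/S$ have rank at most $f(q,r)$.
\end{theorem}

We may assume that $f(q,r)\geq r$. Then the conclusion also holds for $\varphi=1$: in that case $M=C_M(\varphi)$ has rank at most $r$, and $R=S=1$ will do.

The rank of the section $S/R$ cannot be bounded from $x$ alone. For $p$ odd, let an involution $x$ invert a product $N$ of infinitely many copies of $\mathbb Z_p$; then $C_N(x)=1$ and $N$ has infinite rank. So the hypothesis on centralizers must be used again, for elements of $R$ or of $S$. Before that, two things are needed to carry Theorem~\ref{thm:khukhro} over to $N$: a bound for the rank of the fixed points of $x$ in all finite quotients of $N$, and a compatible choice of the subgroups $R$ and $S$ in these quotients.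

\begin{lemma}\label{lem:fixed}
Let $G$ be a profinite group, $N$ a normal pro-$q'$ subgroup, and $x\in G$ an element of prime order $q$. If $U\le N$ is normal in $G$, then $C_{N/U}(x)=C_N(x)U/U$.
\end{lemma}

\begin{proof}
The right side is contained in the left. Let $y\in N$ be such that $x$ fixes $yU$, that is, $x^y\in xU$. Since $U$ is pro-$q'$, we have $U\cap\langle x\rangle=1$, and the Sylow $q$-subgroups of $U\langle x\rangle$ have order $q$. So $\langle x^y\rangle$ and $\langle x\rangle$ are Sylow $q$-subgroups of $U\langle x\rangle$, and $\langle x^y\rangle^{ux^k}=\langle x\rangle$ for some $u\in U$ and some $k$. Conjugating by $x^{-k}$ gives $\langle x^{yu}\rangle=\langle x\rangle$. As $U$ is normal, $x^{yu}\in x^yU=xU$. Hence $x^{yu}\in\langle x\rangle\cap xU=\{x\}$, so $yu\in C_N(x)$ and $yU\in C_N(x)U/U$.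
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:positive}]
Let $Q\ne1$ be a finite Sylow $q$-subgroup of $G$, and let $x\in Q$ have order $q$. Since $Q$ is finite, there is an open normal subgroup $N$ of $G$ with $N\cap Q=1$. As $N\cap Q$ is a Sylow $q$-subgroup of $N$, the group $N$ is pro-$q'$. Let $r=\operatorname{rk}C_N(x)$, which is finite by hypothesis, and put $c=c(q)$ and $f=f(q,r)$. Below, $U$ runs over the open normal subgroups of $G$ contained in $N$; they form a base of neighborhoods of $1$, directed by reverse inclusion.

\emph{The finite quotients.} Let $X_U$ be the set of pairs $(R_U,S_U)$ of subgroups $R_U\le S_U$ of $N/U$, normal in $G/U$, such that $S_U/R_U$ is nilpotent of class at most $c$, and $R_U$ and $(N/U)/S_U$ have rank at most $f$. This set is finite. It is nonempty: $x$ induces on $N/U$ an automorphism of order $q$ or $1$, its fixed-point subgroup has rank at most $r$ by Lemma~\ref{lem:fixed} and (R1), and the characteristic subgroups of $N/U$ given by Theorem~\ref{thm:khukhro} are normal in $G/U$.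

\emph{The limit.} The subgroups given by Theorem~\ref{thm:khukhro} for different $U$ need not be compatible, which is why we consider all admissible pairs. Let $U\le U'$, and let $(R',S')$ be the image of $(R_U,S_U)\in X_U$ in $N/U'$. Then $R'$, $S'/R'$ and $(N/U')/S'$ are quotients of $R_U$, $S_U/R_U$ and $(N/U)/S_U$, so $(R',S')\in X_{U'}$. The sets $X_U$ thus form an inverse system of nonempty finite sets, and its limit is nonempty. Choose a compatible family $(R_U,S_U)_U$ and put $R=\varprojlim R_U$ and $S=\varprojlim S_U$. These are subgroups $R\le S$ of $N=\varprojlim N/U$, normal in $G$. The transition maps are surjective, so $RU/U=R_U$ and $SU/U=S_U$ for all $U$. By (R3), $R$ and $N/S$ have rank at most $f$, since their quotients $R/(R\cap U)\cong R_U$ and $N/SU\cong(N/U)/S_U$ do. Moreover, every commutator $[s_1,\dots,s_{c+1}]$ with $s_j\in S$ lies in $\bigcap_U RU=R$, so $S/R$ is nilpotent.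

\emph{Conclusion.} If $R\neq1$, then $G$ has finite rank by Proposition~\ref{prop:normal}. Let $R=1$, so that $S$ is nilpotent. If $S\neq1$, choose $1\neq z\in Z(S)$; then $S\le C_G(z)$. In either case, $S=1$ or $S\neq1$, the group $S$ has finite rank. Since $N/S$ has finite rank and $G/N$ is finite, $G$ has finite rank by (R2).
\end{proof}

Both conditions on $Q$ enter at the first line of the proof: $Q\neq1$ gives the element $x$, and finiteness of $Q$ makes the pro-$q'$ subgroup $N$ open. Neither can be dropped, since every Sylow subgroup of the group in Theorem~\ref{thm:counter} is either trivial or infinite.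

\begin{thebibliography}{9}

\bibitem{DDMS}
Dixon, du Sautoy, Mann and Segal, \emph{Analytic pro-$p$ groups}.

\bibitem{Hu}
Huppert, \emph{Endliche Gruppen I}.

\bibitem{Kh}
E. I. Khukhro, \emph{Groups with an automorphism of prime order that is almost regular in the sense of rank}, J. London Math. Soc. (2) \textbf{77} (2008), 130--148.

\bibitem{SZ}
Pavel Shumyatsky and Pavel Zalesskii, \emph{Profinite groups in which centralizers are virtually procyclic}, arXiv:1910.04838 (2019).

\end{thebibliography}
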